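\title{Every nontrivial uniform generic degree bounds a nontrivial degree of a density-$1$ set}

\begin{abstract}
We prove that for every set $B\subseteq\omega$ that is not generically computable there is a set $A$ of density $1$ that is not generically computable and is uniformly generically reducible to $B$. Hence every nontrivial uniform generic degree bounds a nontrivial uniform generic degree containing a density-$1$ set, which answers a question stated in a paper of Hirschfeldt. The proof is self-contained and uses two constructions. A single enumeration operator works for all $B$ outside countably many classes of sets that agree with a $\Delta^0_2$ set up to density $0$; for each $\Delta^0_2$ set, a second operator works for its class. The result also holds for the nonuniform generic degrees, and it relativizes to any oracle.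
\end{abstract}

\section{Introduction}\label{sec:intro}

We identify a set $A\subseteq\omega$ with its characteristic function and write $A\upharpoonright n$ for $A\cap\{0,\dots,n-1\}$. The set $A$ has \emph{density $1$} if $\lim_n |A\upharpoonright n|/n=1$, and \emph{density $0$} if its complement $\overline A$ has density $1$. Subsets and finite unions of density-$0$ sets have density $0$, so we may think of such sets as negligible.

A \emph{generic description} of $A$, or simply a \emph{description}, is a partial function $f$ with values in $\{0,1\}$ such that $\operatorname{dom}f$ has density $1$ and $f(n)=A(n)$ for all $n\in\operatorname{dom}f$. The set $A$ is \emph{generically computable} if it has a partial computable description, that is, if some algorithm answers almost all membership questions about $A$ and is never wrong.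

To compare sets, one asks how hard it is to produce a description of $A$ from an arbitrary description $f$ of $B$. Since $f$ is partial, a procedure using $f$ can act on the information ``$f(x)=i$'' when it arrives, but it never learns that $f(x)$ is undefined. Such procedures are enumeration operators. An \emph{enumeration operator} is a computably enumerable (c.e.) set $W$ of pairs $\langle z,D\rangle$, where $z\in\omega$ and $D$ is a finite set given by an explicit list; applied to $X\subseteq\omega$, it yields
\[
W^X=\{z:\langle z,D\rangle\in W\text{ for some }D\subseteq X\}.
\]
Pairs $(x,i)$ are coded as numbers, and for a partial function $f$ we write $W^f$ for $W^{\operatorname{graph}(f)}$. A set $B$ in the exponent always stands for the graph of its characteristic function. The set $A$ is \emph{uniformly generically reducible} to $B$ if there is one enumeration operator $W$ such that $W^f$ is the graph of a description of $A$ for every description $f$ of $B$. This reducibility is reflexive and transitive, and it induces the \emph{uniform generic degrees}. The least degree, called \emph{trivial}, consists of the generically computable sets (Lemma~\ref{lem:trivial}); all other degrees are \emph{nontrivial}. A degree $\mathbf a$ \emph{bounds} $\mathbf b$ if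 $\mathbf b\le\mathbf a$. Two nontrivial degrees form a \emph{minimal pair} if the trivial degree is the only degree bounded by both, and a degree is \emph{half of a minimal pair} if it is a member of some minimal pair.

Sets of density $1$ play a special role. A description of such a set $A$ says ``yes'' almost everywhere, so describing $A$ amounts to listing a density-$1$ subset of $A$ (Lemma~\ref{lem:dense}); the only difficulty is to avoid the negligible set of holes. A theorem of Igusa states that a nontrivial uniform generic degree that does not bound a nontrivial uniform generic degree containing a density-$1$ set is half of a minimal pair. Whether there are degrees satisfying this hypothesis is treated as an open question in~\cite{Hir}.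

\begin{quote}
\textbf{Question.} Is there a nontrivial uniform generic degree that does not bound any nontrivial uniform generic degree containing a density-$1$ set?
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
If $B\subseteq\omega$ is not generically computable, then there is a density-$1$ set $A$ that is not generically computable and is uniformly generically reducible to $B$.
\end{theorem}

\begin{corollary}\label{cor:class}
A uniform generic degree is nontrivial if and only if it bounds a nontrivial degree containing a density-$1$ set.
\end{corollary}

Thus the hypothesis of Igusa's theorem is never satisfied.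

Call two sets \emph{coarsely equal} if their symmetric difference has density $0$; this is an equivalence relation. Call $B$ \emph{coarsely $\Delta^0_2$} if it is coarsely equal to a $\Delta^0_2$ set. Section~\ref{sec:game} reduces Theorem~\ref{thm:main} to a game against one c.e.\ set. We win this game in two opposite ways. In Section~\ref{sec:far} the operator guesses values of $B$ and enumerates numbers when the description \emph{refutes} the guess; this works unless $B$ is coarsely equal to the limit of the guesses, which is a $\Delta^0_2$ set. In Section~\ref{sec:near}, where $B$ is coarsely $\Delta^0_2$, the operator enumerates numbers when the description \emph{confirms} the guess. Section~\ref{sec:final} assembles the proof and gives stronger forms of the theorem.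

\section{Preliminaries}\label{sec:prelim}

\subsection*{Computability}
We write $f(x)\!\downarrow$ if $x\in\operatorname{dom}f$. A partial function is partial computable if and only if its graph is c.e. We fix a list $W_0,W_1,\dots$ of all c.e.\ sets with uniformly computable approximations $W_{e,0}\subseteq W_{e,1}\subseteq\cdots$ such that $W_{e,s}\subseteq[0,s)$ and $W_e=\bigcup_sW_{e,s}$. By the Limit Lemma, a set $\alpha$ is $\Delta^0_2$ if and only if it has a \emph{computable approximation}: a uniformly computable sequence of sets $\alpha_t$ with $\lim_t\alpha_t(x)=\alpha(x)$ for every $x$. This is the only form in which $\Delta^0_2$ sets occur below.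

Three properties of enumeration operators follow from the definition. They are \emph{monotone}: $X\subseteq Y$ implies $W^X\subseteq W^Y$. If $X$ is c.e., then so is $W^X$. They are closed under composition: $W^{(U^X)}=T^X$, where $T$ consists of the pairs $\langle z,D_1\cup\dots\cup D_k\rangle$ with $\langle z,\{w_1,\dots,w_k\}\rangle\in W$ and $\langle w_i,D_i\rangle\in U$ for $i\le k$. We define operators $\Gamma$ by listing clauses under which $y\in\Gamma^f$. Such a list defines an enumeration operator as long as each clause has the form ``a computable construction reaches a stage with a certain decidable property, and $f$ takes prescribed values at finitely many prescribed points.''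

\begin{lemma}\label{lem:trivial}
Every generically computable set is uniformly generically reducible to every set. If $\varphi$ is a partial computable description of $B$ and $W^\varphi$ is the graph of a description of $A$, then $A$ is generically computable.
\end{lemma}

\begin{proof}
If $\psi$ is a partial computable description of $A$, the operator $\{\langle z,\emptyset\rangle:z\in\operatorname{graph}(\psi)\}$ outputs $\operatorname{graph}(\psi)$ on every input. For the second statement, $W^\varphi$ is c.e.
\end{proof}

So the generically computable sets form the least degree.

\subsection*{Blocks and columns}
Let $P_t=[2^t,2^{t+1})$, so that $\omega=\{0\}\cup\bigcup_tP_t$ and $|P_t|=2^t$. Density can be tested block by block.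

\begin{lemma}\label{lem:blocks}
A set $S$ has density $0$ if and only if $|S\cap P_t|/2^t\to0$.
\end{lemma}

\begin{proof}
If $S$ has density $0$, then $|S\cap P_t|/2^t\le 2\,|S\upharpoonright 2^{t+1}|/2^{t+1}\to0$. Conversely, let $\varepsilon>0$ and choose $i_0$ with $|S\cap P_i|\le\varepsilon2^i$ for $i\ge i_0$. If $2^t\le n<2^{t+1}$, then $|S\upharpoonright n|\le 2^{i_0}+\varepsilon\sum_{i\le t}2^i\le2^{i_0}+2\varepsilon n$. Hence $\limsup_n|S\upharpoonright n|/n\le2\varepsilon$.
\end{proof}

In particular, a set that is disjoint from infinitely many blocks does not have density $1$.

Every positive integer has the form $2^e(2y+1)$ for exactly one pair $(e,y)$. Let $C_e=\{2^e(2y+1):y\in\omega\}$ be the $e$th \emph{column}, and for $S\subseteq\omega$ let $S^{[e]}=\{y:2^e(2y+1)\in S\}$. Columns let us treat infinitely many requirements independently, with no condition on the rates of convergence.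

\begin{lemma}\label{lem:columns}
A set $S$ has density $1$ if and only if $S^{[e]}$ has density $1$ for every $e$.
\end{lemma}

\begin{proof}
Suppose that $S$ has density $1$. If $y<n$ and $y\notin S^{[e]}$, then $2^e(2y+1)$ is an element of $\overline S$ below $N=2^{e+1}n$. So $|\overline{S^{[e]}}\upharpoonright n|/n\le2^{e+1}|\overline S\upharpoonright N|/N\to0$.

Conversely, suppose that every $S^{[e]}$ has density $1$. If $2^e(2y+1)<n$, then $y<n$, so $|(\overline S\cap C_e)\upharpoonright n|\le|\overline{S^{[e]}}\upharpoonright n|$, and $\overline S\cap C_e$ has density $0$. The numbers outside $C_0\cup\dots\cup C_{E-1}$ are the multiples of $2^E$, of which at most $n/2^E+1$ lie below $n$. Hence $\limsup_n|\overline S\upharpoonright n|/n\le2^{-E}$ for every $E$.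
\end{proof}

\section{Density-$1$ sets and a game against one c.e.\ set}\label{sec:game}

\begin{lemma}\label{lem:dense}
Let $A$ have density $1$.
\begin{enumerate}
\item[(i)] $A$ is generically computable if and only if it has a c.e.\ subset of density $1$.
\item[(ii)] $A$ is uniformly generically reducible to $B$ if and only if there is an enumeration operator $\Gamma$ such that $\Gamma^f$ is a density-$1$ subset of $A$ for every description $f$ of $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $S$ is a density-$1$ subset of $A$, then $\{(z,1):z\in S\}$ is the graph of a description of $A$. If $h$ is a description of $A$, then $\{z:h(z)=1\}$ is a subset of $A$, and it has density $1$ because $\operatorname{dom}h$ has density $1$ and $\{z:h(z)=0\}\subseteq\overline A$ has density $0$. Both passages are given by enumeration operators, so they preserve computable enumerability and can be composed with a reduction.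
\end{proof}

\begin{definition}\label{def:witness}
An enumeration operator $\Gamma$ is a \emph{witness for $B$} if $\Gamma^f$ has density $1$ for every description $f$ of $B$, and $\Gamma^B$ has no c.e.\ subset of density $1$.
\end{definition}

If $\Gamma$ is a witness for $B$, then $A=\Gamma^B$ satisfies the conclusion of Theorem~\ref{thm:main}. Indeed, $A$ has density $1$ because $B$ is a description of itself; $\Gamma^f\subseteq A$ for every description $f$ of $B$ by monotonicity; and Lemma~\ref{lem:dense} does the rest. Our task is to find a witness for every $B$ that is not generically computable. Two examples show what is available.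

\begin{example}[Agreement sets]\label{ex:agree}
Let $B$ be coarsely equal to a computable set $\alpha$, and let $\Gamma^f=\{x:f(x)\!\downarrow\,=\alpha(x)\}$. For a description $f$ of $B$, the complement of $\Gamma^f$ is contained in $\overline{\operatorname{dom}f}\cup(B\triangle\alpha)$, so $\Gamma^f$ has density $1$. If $V\subseteq\Gamma^B$ is c.e.\ of density $1$, then the restriction of $\alpha$ to $V$ is a partial computable description of $B$. So $\Gamma$ is a witness for $B$ whenever $B$ is not generically computable.
\end{example}

When $B$ is far from every computable set, agreement sets are of no use, and one might guess that such a $B$ gives a positive answer to the Question. Suppose that $\Gamma^f$ has density $1$ for every description $f$ of $B$. Removing a finite set $F$ from the domain of $B$ leaves a description, so for almost all $y$ the fact $y\in\Gamma^B$ is certified without looking at $F$. No single bit of $B$ controls more than a negligible part of $\Gamma^B$, and a c.e.\ set may ignore a negligible part; so one could expect $\Gamma^B$ to have a c.e.\ subset of density $1$. The next example shows the weak point of this reasoning: a density-$1$ set can be nontrivial at the cost of one hole per c.e.\ set, so the holes have very little to record.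

\begin{example}[One hole per column]\label{ex:hole}
For each $e$ with $W_e\cap C_e\ne\emptyset$, remove the least element of $W_e\cap C_e$ from $\omega$, and let $A$ be what remains. Each $A^{[e]}$ is cofinite, so $A$ has density $1$ by Lemma~\ref{lem:columns}. If $W_e\subseteq A$, then $W_e^{[e]}=\emptyset$, so $W_e$ does not have density $1$. Hence $A$ is not generically computable.
\end{example}

We keep the plan of this example and defeat $W_e$ in column $e$. Put
\[
V^e=W_e^{[e]},\qquad V^e_s=W_{e,s}^{[e]}\subseteq[0,s).
\]
For a uniformly c.e.\ sequence of enumeration operators $\Gamma_0,\Gamma_1,\dots$, let its \emph{sum} be the enumeration operator $\Gamma$ with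
\[
\Gamma^f=\{0\}\cup\{2^e(2y+1):e\in\omega,\ y\in\Gamma_e^f\},
\]
so that $(\Gamma^f)^{[e]}=\Gamma^f_e$. For a set $B$, consider the requirements
\begin{itemize}
\item[$(\mathrm D_e)$] $\Gamma_e^f$ has density $1$ for every description $f$ of $B$;
\item[$(\mathrm N_e)$] $V^e$ is not a density-$1$ subset of $\Gamma_e^B$.
\end{itemize}

\begin{lemma}\label{lem:sum}
Let $\Gamma$ be the sum of $\Gamma_0,\Gamma_1,\dots$, and let $B\subseteq\omega$.
\begin{enumerate}
\item[(i)] $\Gamma^f$ has density $1$ for every description $f$ of $B$ if and only if $(\mathrm D_e)$ holds for all $e$.
\item[(ii)] If $(\mathrm N_e)$ holds for all $e$, then $\Gamma^B$ has no c.e.\ subset of density $1$.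
\end{enumerate}
Thus $\Gamma$ is a witness for $B$ if $(\mathrm D_e)$ and $(\mathrm N_e)$ hold for all $e$.
\end{lemma}

\begin{proof}
Part (i) is Lemma~\ref{lem:columns} applied to $\Gamma^f$. For (ii), if $W_e\subseteq\Gamma^B$ has density $1$, then $V^e\subseteq\Gamma^B_e$, and $V^e$ has density $1$ by Lemma~\ref{lem:columns}.
\end{proof}

For each $e$ we now face one opponent $V=V^e$. In Example~\ref{ex:hole} the hole was chosen after seeing all of $V$. An enumeration operator cannot do this. It must enumerate almost all numbers without knowing whether $V$ will ever act, a number once enumerated cannot be withdrawn, and $V$ may simply copy whatever is enumerated without use of the oracle. Only what the oracle causes to be enumerated is hidden from $V$.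

\section{Sets that are not coarsely $\Delta^0_2$}\label{sec:far}

\subsection*{The idea}
Suppose first that we use a single bit of the oracle. Let the block $P_0$ enter $\Gamma^f$ only if $f(0)=1$, and wait. If $V$ meets $P_0$, then $V\not\subseteq\Gamma^B$ for every $B$ with $B(0)=0$. We then take a fresh block and let it enter $\Gamma^f$ only if $f(0)=0$. If $V$ meets this block as well, then $V\not\subseteq\Gamma^B$ for every $B$, and all later numbers can be enumerated outright.

The opponent can decline to meet one block at no cost, so we must offer infinitely many. While waiting for $V$ to meet the block attached to the guess ``$B(0)=0$'', we attach further blocks to longer and longer guesses that extend it; a block enters $\Gamma^f$ when $f$ refutes its guess. Each time $V$ meets a block, we have won for all oracles extending the guess of that block, and we move the guess to oracles for which we have not yet won. Either finitely many wins cover all oracles, or the guesses converge to a set $\beta$ and $V$ avoids all blocks whose guess is an initial segment of $\beta$. In the second case the oracle has to fill these blocks, and it does so as soon as $f$ differs from $\beta$ at one point.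

\subsection*{The construction}
Fix $e$ and write $V=V^e$, $V_t=V^e_t$. Strings are finite binary strings, $|\sigma|$ is the length of $\sigma$, $\lambda$ is the empty string, and a set $Z$ \emph{extends} $\sigma$ if $Z(x)=\sigma(x)$ for all $x<|\sigma|$. At stage $t=0,1,\dots$ we define a string $\sigma_t$, the guess attached to $P_t$, or leave it undefined. Let $\sigma_{-1}=\lambda$. At stage $t$ put
\[
K_t=\{\sigma_s:0\le s<t,\ \sigma_s\text{ is defined, and }V_t\cap P_s\ne\emptyset\}.
\]
A string $\rho$ is \emph{dead at stage $t$} if every set $Z$ extending $\rho$ extends a member of $K_t$, and \emph{alive at stage $t$} otherwise. This is decidable: it suffices to examine the strings extending $\rho$ of length $n$, where $n$ is the maximum of $|\rho|$ and the lengths of the members of $K_t$. Since $K_t\subseteq K_{t+1}$, a dead string stays dead. Members of $K_t$ are dead, extensions of a dead string are dead, and $\rho$ is dead if both $\rho0$ and $\rho1$ are.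

\medskip
\noindent\emph{Stage $t$.} If $\lambda$ is dead, leave $\sigma_t$ undefined. Otherwise $\lambda$ was alive at all earlier stages, so $\sigma_{t-1}$ is defined. Let $\tau_t$ be the longest initial segment of $\sigma_{t-1}$ that is alive, and let $\sigma_t=\tau_t0$ if $\tau_t0$ is alive and $\sigma_t=\tau_t1$ otherwise.
\medskip

Since $\tau_t$ is alive, one of its two children is alive, so $\sigma_t$ and all its initial segments are alive at stage $t$. The construction \emph{terminates} if $\lambda$ is dead at some stage $T$; then $\sigma_t$ is undefined for all $t\ge T$. The construction is computable, uniformly in $e$, and does not refer to $B$. Define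
\[
\Gamma_e^f=\{0\}\cup\bigcup\bigl\{P_t:\sigma_t\text{ is undefined, or }f(x)\!\downarrow\,\ne\sigma_t(x)\text{ for some }x<|\sigma_t|\bigr\}.
\]
Whether $\sigma_t$ is defined is decided at stage $t$, so the $\Gamma_e$ are uniformly c.e.\ enumeration operators.

\begin{example}\label{ex:run}
Let $V=\{2,8,512\}$ and $V_t=V\cap[0,t)$. Then $\sigma_0=0$, $\sigma_1=00$, $\sigma_2=000$. At stage $3$ the number $2\in P_1$ appears, so $K_3=\{00\}$, $\tau_3=0$, and $\sigma_3=01$. The next guesses are $010,0100,\dots$, up to $\sigma_8=0100000$. At stage $9$ the number $8\in P_3$ appears and $K_9=\{00,01\}$. Now the string $0$ is dead although $V$ has not met $P_0$, so $\tau_9=\lambda$ and $\sigma_9=1$. Then $\sigma_t=10^{t-9}$ until $512\in P_9$ appears at stage $513$, when $K_{513}=\{00,01,1\}$ and the construction terminates. Every $B$ extends one of $00$, $01$, $1$, and accordingly $2$, $8$, or $512$ is not in $\Gamma_e^B$. If instead $V=\{2,8\}$, the construction does not terminate, the guesses converge to $\beta=1000\cdots$, and $V$ avoids the blocks $P_t$ with $t\ge9$, whose guesses are the nonempty initial segments of $\beta$.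
\end{example}

The guess grows by only one bit per stage and is cut back when part of it dies. This guarantees that every initial segment of the limit is itself the guess of some block.

\begin{lemma}\label{lem:path}
Suppose that the construction for $e$ does not terminate. Then there is a set $\beta=\beta^e$ with initial segments $\rho_j$ of length $j$ such that, for every $j$, the string $\rho_j$ is never dead, $\sigma_t$ extends $\rho_j$ for all large $t$, and, if $j\ge1$, $\rho_j=\sigma_s$ for some $s\ge0$. The set $\beta^e$ is $\Delta^0_2$, with a computable approximation that is uniform in $e$.
\end{lemma}

\begin{proof}
We find by induction strings $\rho_0\subset\rho_1\subset\cdots$ with $|\rho_j|=j$ such that $\rho_j$ is never dead and is extended by $\sigma_t$ for all large $t$. Take $\rho_0=\lambda$. Let $\rho_j$ be given, extended by $\sigma_t$ for all $t\ge t_0$. For $t>t_0$ the string $\tau_t$ extends $\rho_j$, because $\rho_j$ is an initial segment of $\sigma_{t-1}$ that is alive; hence $\sigma_t$ extends the child $\rho_jb_t$ for some bit $b_t$. Let $t>t_0+1$. If $\rho_jb_{t-1}$ is alive at stage $t$, then $\tau_t$ extends it and $b_t=b_{t-1}$. If it is dead at stage $t$, then $b_t\ne b_{t-1}$, because initial segments of $\sigma_t$ are alive at stage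 $t$; moreover the new child $\rho_jb_t$ can never die, since then both children of $\rho_j$, and so $\rho_j$ itself, would be dead. Thus $b_t$ changes at most once. Let $b$ be its final value and $\rho_{j+1}=\rho_jb$. This string is an initial segment of $\sigma_t$, hence alive at stage $t$, for all large $t$; since dead strings stay dead, it is never dead.

Let $j\ge1$ and let $s\ge0$ be least such that $\sigma_s$ extends $\rho_j$. Then $\sigma_{s-1}$ does not extend $\rho_j$, so neither does $\tau_s$. As $\sigma_s$ is $\tau_s$ followed by one bit, $|\sigma_s|=j$, that is, $\sigma_s=\rho_j$.

Let $\beta=\bigcup_j\rho_j$. The sets $\beta_t=\{x<|\sigma_t|:\sigma_t(x)=1\}$ form a computable approximation to $\beta$.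
\end{proof}

The opponent is defeated for every oracle; no hypothesis on $B$ is needed.

\begin{lemma}\label{lem:farN}
$(\mathrm N_e)$ holds for every set $B$.
\end{lemma}

\begin{proof}
Suppose that the construction terminates at stage $T$. Since $\lambda$ is dead, $B$ extends some $\sigma_s\in K_T$ with $V\cap P_s\ne\emptyset$. As $\sigma_s$ is defined and $B$ agrees with it, $\Gamma_e^B\cap P_s=\emptyset$. Hence $V\not\subseteq\Gamma_e^B$.

Suppose that the construction does not terminate. For $j\ge1$ choose $s_j$ with $\sigma_{s_j}=\rho_j$; these numbers are distinct. If $V$ met $P_{s_j}$, then $\rho_j$ would belong to $K_t$ for all large $t$ and would be dead, contrary to Lemma~\ref{lem:path}. So $V$ is disjoint from infinitely many blocks and does not have density $1$.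
\end{proof}

The price is paid in the density requirement, and it can be stated exactly.

\begin{lemma}\label{lem:farD}
$(\mathrm D_e)$ holds for $B$ if and only if the construction for $e$ terminates, or it does not terminate and $B$ is not coarsely equal to $\beta^e$.
\end{lemma}

\begin{proof}
If the construction terminates at stage $T$, then $\Gamma_e^f\supseteq P_t$ for all $f$ and all $t\ge T$, so $\Gamma_e^f$ is cofinite. Assume that it does not terminate, and let $\beta=\beta^e$.

Suppose that $B$ is not coarsely equal to $\beta$, and let $f$ be a description of $B$. If $f$ agreed with $\beta$ on its whole domain, then $B\triangle\beta\subseteq\overline{\operatorname{dom}f}$ would have density $0$. So there is an $x$ with $f(x)\!\downarrow\,\ne\beta(x)$. For all large $t$ the string $\sigma_t$ extends $\rho_{x+1}$, so $f(x)\ne\sigma_t(x)$ and $P_t\subseteq\Gamma_e^f$. Again $\Gamma_e^f$ is cofinite.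

Suppose that $B$ is coarsely equal to $\beta$, and let $f$ be the restriction of $B$ to $\{x:B(x)=\beta(x)\}$, which is a description of $B$. It refutes no $\rho_j$, so $\Gamma_e^f$ is disjoint from the infinitely many blocks $P_s$ whose guess $\sigma_s$ is some $\rho_j$. Hence $\Gamma_e^f$ does not have density $1$.
\end{proof}

\section{Sets that are coarsely $\Delta^0_2$}\label{sec:near}

Fix a $\Delta^0_2$ set $\alpha$ with a computable approximation $(\alpha_t)$. We build operators that work for every $B$ that is coarsely equal to $\alpha$ and not generically computable. For such a $B$ and a description $f$ of $B$ put
\[
d_m=2^{-m}|(B\triangle\alpha)\cap P_m|,\qquad\eta_m(f)=2^{-m}|P_m\setminus\operatorname{dom}f|.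
\]
Both sequences tend to $0$ by Lemma~\ref{lem:blocks}.

\subsection*{The idea}
We imitate Example~\ref{ex:agree}. The intervals $P_t$ now have two roles: we call $P_m$ a \emph{block} when its elements are positions of the oracle, and we call $P_s$ a \emph{window} when its elements are candidates for $\Gamma^f$. A window $P_s$ is a magnified copy of some block $P_m$ and carries the current guess at the values of $\alpha$ on $P_m$. A number $y$ in the window enters $\Gamma^f$ when $f$ confirms the guess at the position that $y$ represents. If $V\subseteq\Gamma^B$, then by enumerating $y$ the opponent \emph{asserts} that the guess is right about $B$ at that position. We want to assemble these assertions into a partial computable description of $B$.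

When the approximation to $\alpha$ changes on $P_m$, we retire the window and start a new one for the same block. The old guess may be wrong about $B$ on all of $P_m$, so the oracle need not fill the old window, and we must fill it ourselves. Two difficulties arise. First, we never know which window is the last one for its block, so we have to collect assertions from all windows, and all of them must be true. Therefore we do not fill in the numbers that $V$ enumerated before the retirement. Second, these numbers may make up most of the window, and if their assertions are false, the oracle will not enumerate them either. But one false assertion is a number in $V$ that can be kept out of $\Gamma^B$ forever, so on seeing one we may enumerate all larger numbers. We enumerate only larger numbers because a description $f$ may fail to see the least false assertion, and that one must stay out.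

\subsection*{The windows}
At stage $t=0,1,\dots$ we assign to the window $P_t$ a number $m(t)\le t$ and a guess $g_t\colon P_{m(t)}\to\{0,1\}$. We say that $m$ \emph{requires attention at stage $t$} if no $s<t$ has $m(s)=m$, or if for the largest $s<t$ with $m(s)=m$ the guess $g_s$ differs from the restriction of $\alpha_t$ to $P_m$. The number $t$ requires attention at stage $t$, since $m(s)\le s<t$ for $s<t$. Let $m(t)$ be the least number requiring attention at stage $t$, and let $g_t$ be the restriction of $\alpha_t$ to $P_{m(t)}$. We call $P_t$ a \emph{window of block $m(t)$}. The window $P_s$ is \emph{retired at stage $t$} if $t>s$ is least with $m(t)=m(s)$, and it is \emph{permanent} if it is never retired. All this is computable and depends only on $(\alpha_t)$.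

\begin{lemma}\label{lem:windows}
Each block $m$ has finitely many windows. Exactly one of them is permanent, and its guess is the restriction of $\alpha$ to $P_m$. In particular, $m(s)\to\infty$ as $s\to\infty$.
\end{lemma}

\begin{proof}
We use induction on $m$. Choose $r\ge m$ such that, for all $t\ge r$, the sets $\alpha_t$ and $\alpha$ agree on $P_m$ and $m(t)\ge m$; the latter is possible because the blocks below $m$ have finitely many windows. If $m$ requires attention at a stage $t\ge r$, then $m(t)=m$, the guess $g_t$ agrees with $\alpha$, and $m$ never requires attention again. If $m$ does not require attention at any stage $t\ge r$, then its latest window before stage $r$ exists and its guess agrees with $\alpha_r$, hence with $\alpha$. In both cases block $m$ has a last window, with the correct guess. The last window is permanent, and every other window of block $m$ is retired when the next one is assigned.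
\end{proof}

For $y\in P_s$ and $m=m(s)$ let $\pi(y)=\lfloor y/2^{s-m}\rfloor$ be the \emph{position} of $y$, and let $g(y)=g_s(\pi(y))$ be its \emph{guessed bit}. The map $\pi$ sends $P_s$ onto $P_m$, and each point has exactly $2^{s-m}$ preimages in $P_s$. Therefore, for $X\subseteq P_m$ and $Y\subseteq P_s$,
\begin{equation}\label{eq:fibers}
\frac{|\{y\in P_s:\pi(y)\in X\}|}{2^s}=\frac{|X|}{2^m},\qquad\frac{|\pi(Y)|}{2^m}\ge\frac{|Y|}{2^s}.
\end{equation}

\subsection*{The operator}
Fix $e$ and write $V=V^e$, $V_t=V_t^e$. Let $L_s=V_t\cap P_s$ if $P_s$ is retired at stage $t$, and $L_s=V\cap P_s$ if $P_s$ is permanent. The elements of $L=\bigcup_sL_s\subseteq V$ are the \emph{asserted} numbers. The set $L$ is c.e., uniformly in $e$: a number $y\in P_s$ is in $L$ if and only if there is an $r$ such that $y\in V_r$ and $P_s$ is not retired at any stage before $r$. An \emph{error seen by $f$} is a number $y\in L$ with $f(\pi(y))\!\downarrow\,\ne g(y)$. Let $y\in\Gamma_e^f$ if and only if one of the following holds: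
\begin{enumerate}
\item[(a)] $y=0$;
\item[(b)] $y\ge1$ and $f(\pi(y))\!\downarrow\,=g(y)$;
\item[(c)] $y$ lies in a window that is retired at some stage, and $y\notin L$;
\item[(d)] some $y'<y$ is an error seen by $f$.
\end{enumerate}
Clause (c) is a c.e.\ condition because $L_s$ is known at the stage at which $P_s$ is retired, and clause (d) has the required form because $L$ is c.e. So the $\Gamma_e$ are uniformly c.e.\ enumeration operators.

\begin{example}\label{ex:window}
If $\alpha_t=\alpha$ for all $t$, then $m(t)=t$, the map $\pi$ is the identity, no window is retired, and clause (b) is the agreement operator of Example~\ref{ex:agree} on the positive integers. Now let $\alpha_t=\emptyset$ for $t\le2$ and $\alpha_t=\{2,3\}$ for $t\ge3$, and suppose that $V_3=\{2\}$. Then $m(t)=t$ for $t\le2$. At stage $3$ the guess $00$ on $P_1=\{2,3\}$ is out of date, so $m(3)=1$, the window $P_1$ is retired, and $L_1=\{2\}$. The new window $P_3=[8,16)$ has guess $11$, with $\pi(y)=2$ for $8\le y\le11$ and $\pi(y)=3$ for $12\le y\le15$; afterwards $m(t)=t-1$. The number $3$ enters $\Gamma_e^f$ by (c), whatever $f$ is. The number $2$ asserts that $B(2)=0$. If this is true, we have learned a value of $B$ without an oracle. If it is false, then $2$ is an error seen by $B$, and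 $2\in V\setminus\Gamma_e^B$ unless $1$ is also an error, in which case $1\in V\setminus\Gamma_e^B$.
\end{example}

The density requirement uses only that $B$ is close to $\alpha$.

\begin{lemma}\label{lem:nearD}
If $B$ is coarsely equal to $\alpha$, then $(\mathrm D_e)$ holds.
\end{lemma}

\begin{proof}
Let $f$ be a description of $B$. If $f$ sees an error, then $\Gamma_e^f$ is cofinite by (d). Suppose that $f$ sees no error. Let $P_s$ be a window of block $m$, and let $y\in P_s\setminus\Gamma_e^f$.

If $P_s$ is retired at some stage, then $y\in L$ because (c) fails. If $f(\pi(y))$ were defined, it would differ from $g(y)$ because (b) fails, and $y$ would be an error. So $\pi(y)\in P_m\setminus\operatorname{dom}f$.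

If $P_s$ is permanent, then $g(y)=\alpha(\pi(y))$ by Lemma~\ref{lem:windows}. Since (b) fails, either $\pi(y)\notin\operatorname{dom}f$, or $B(\pi(y))=f(\pi(y))\ne\alpha(\pi(y))$.

In both cases \eqref{eq:fibers} gives $|P_s\setminus\Gamma_e^f|/2^s\le\eta_{m(s)}(f)+d_{m(s)}$. The right side tends to $0$ because $m(s)\to\infty$, and Lemma~\ref{lem:blocks} applies.
\end{proof}

The other requirement uses only that $B$ is not generically computable. By Lemma~\ref{lem:trivial}, this hypothesis has to be used somewhere.

\begin{lemma}\label{lem:nearN}
If $B$ is not generically computable, then $(\mathrm N_e)$ holds.
\end{lemma}

\begin{proof}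
Suppose that $V$ is a density-$1$ subset of $\Gamma_e^B$. We first show that $B$ sees no error. Otherwise let $y_0$ be the least error seen by $B$. Then $y_0\in L\subseteq V$. For $y=y_0$ and $f=B$, clause (a) fails because $y_0$ lies in a window, (b) fails because $B(\pi(y_0))\ne g(y_0)$, (c) fails because $y_0\in L$, and (d) fails because $y_0$ is least. So $y_0\notin\Gamma_e^B$, contrary to $V\subseteq\Gamma_e^B$.

Since $B$ is total and sees no error, $B(\pi(y))=g(y)$ for all $y\in L$. Thus the c.e.\ set $\{(\pi(y),g(y)):y\in L\}$ is contained in the graph of $B$, so it is the graph of a partial computable function $\varphi$ that agrees with $B$ on its domain. Let $P_{s_m}$ be the permanent window of block $m$. Then $L_{s_m}=V\cap P_{s_m}$, and \eqref{eq:fibers} gives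
\[
\frac{|\operatorname{dom}\varphi\cap P_m|}{2^m}\ge\frac{|\pi(V\cap P_{s_m})|}{2^m}\ge\frac{|V\cap P_{s_m}|}{2^{s_m}}.
\]
Since $s_m\ge m$ and $V$ has density $1$, the right side tends to $1$ as $m\to\infty$ by Lemma~\ref{lem:blocks}. By the same lemma, $\operatorname{dom}\varphi$ has density $1$. So $\varphi$ is a partial computable description of $B$, a contradiction.
\end{proof}

\section{The main theorem and stronger forms}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B$ be a set that is not generically computable. If $B$ is not coarsely $\Delta^0_2$, take the operators $\Gamma_e$ of Section~\ref{sec:far}. Each $\beta^e$ is $\Delta^0_2$, so $B$ is not coarsely equal to it, and $(\mathrm D_e)$ and $(\mathrm N_e)$ hold by Lemmas~\ref{lem:farD} and~\ref{lem:farN}. If $B$ is coarsely equal to a $\Delta^0_2$ set $\alpha$, take the operators $\Gamma_e$ of Section~\ref{sec:near} for $\alpha$ and use Lemmas~\ref{lem:nearD} and~\ref{lem:nearN}. In both cases the sum $\Gamma$ is a witness for $B$ by Lemma~\ref{lem:sum}, and $A=\Gamma^B$ is as required.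
\end{proof}

The first case did not use that $B$ is not generically computable, because this is automatic there: if $\varphi$ is a partial computable description of $B$, then $B$ is coarsely equal to the c.e.\ set $\{x:\varphi(x)=1\}$, which is $\Delta^0_2$.

\begin{proof}[Proof of Corollary~\ref{cor:class}]
A nontrivial degree consists of sets that are not generically computable, so Theorem~\ref{thm:main} gives one direction. By Lemma~\ref{lem:trivial}, the trivial degree bounds only itself.
\end{proof}

The operators depend very little on $B$, and the proof adapts to two variants of the setting. Call $A$ \emph{nonuniformly generically reducible} to $B$ if for every description $f$ of $B$ there is an enumeration operator $W$, possibly depending on $f$, such that $W^f$ is the graph of a description of $A$. This relation is reflexive, and it is transitive because enumeration operators compose; it induces the \emph{nonuniform generic degrees}. For an oracle $Z$, a \emph{$Z$-c.e.\ enumeration operator} is defined like an enumeration operator, with a $Z$-c.e.\ set of pairs.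

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] Let $\Gamma$ be the sum of the operators of Section~\ref{sec:far}, and let $\beta^e$ be the uniformly defined $\Delta^0_2$ sets of Lemma~\ref{lem:path}, for those $e$ whose construction does not terminate. For every $B\subseteq\omega$, the set $\Gamma^B$ has no c.e.\ subset of density $1$. Moreover, $\Gamma^f$ has density $1$ for all descriptions $f$ of $B$ if and only if, for every such $e$, the set $B\triangle\beta^e$ does not have density $0$. In particular, $\Gamma$ is a witness for all $B$ outside the countably many coarse equivalence classes of the sets $\beta^e$.
\item[(2)] For each $\Delta^0_2$ set $\alpha$ there is a single enumeration operator that is a witness for all $B$ that are not generically computable and have $B\triangle\alpha$ of density $0$.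
\item[(3)] Every nontrivial nonuniform generic degree bounds a nontrivial nonuniform generic degree containing a density-$1$ set.
\item[(4)] For every oracle $Z$, if $B$ has no partial $Z$-computable description, then there are a density-$1$ set $A$ with no $Z$-c.e.\ subset of density $1$ and a $Z$-c.e.\ enumeration operator taking every description of $B$ to a description of $A$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The first statement follows from Lemmas~\ref{lem:farN} and~\ref{lem:sum}(ii), and the second from Lemmas~\ref{lem:farD} and~\ref{lem:sum}(i).

(2) The operators of Section~\ref{sec:near} depend only on $e$ and the approximation $(\alpha_t)$. Their sum is a witness for every such $B$ by Lemmas~\ref{lem:nearD}, \ref{lem:nearN}, and~\ref{lem:sum}.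

(3) A uniform reduction is a nonuniform reduction. By Lemma~\ref{lem:trivial}, the generically computable sets are nonuniformly reducible to every set, and a set that is nonuniformly reducible to a generically computable set is generically computable. So the trivial nonuniform degree also consists of the generically computable sets, and Theorem~\ref{thm:main} applies.

(4) Let $W_0,W_1,\dots$ now list the $Z$-c.e.\ sets, with uniformly $Z$-computable approximations, and split into cases according to whether $B$ is coarsely equal to a $\Delta^0_2(Z)$ set, that is, to the limit of a $Z$-computable approximation. The construction of Section~\ref{sec:far} is computable from the sets $V^e_t$, so it becomes $Z$-computable, the operators $\Gamma_e$ are uniformly $Z$-c.e., and the sets $\beta^e$ are $\Delta^0_2(Z)$. In Section~\ref{sec:near} the windows and guesses become $Z$-computable and $L$ becomes $Z$-c.e., so the operators are uniformly $Z$-c.e.\ and the function $\varphi$ in the proof of Lemma~\ref{lem:nearN} is partial $Z$-computable. The remaining arguments concern density and monotonicity only. In both cases $A=\Gamma^B$ has density $1$ and no $Z$-c.e.\ subset of density $1$, and $f\mapsto\{(z,1):z\in\Gamma^f\}$ is the required operator.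
\end{proof}

\begin{remark}
The exceptional classes in part (1) cannot be avoided, and they contain all generically computable sets. Indeed, if $\varphi$ is a partial computable description of $B$, then $\Gamma^\varphi$ is a c.e.\ subset of $\Gamma^B$, so it does not have density $1$, and $B$ is coarsely equal to some $\beta^e$. For instance, if $W_e=\emptyset$, then no string ever dies, $\sigma_t=0^{t+1}$, and $\beta^e=\emptyset$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hir}
Denis R. Hirschfeldt, \emph{A minimal pair in the generic degrees}, arXiv:1910.05825 (2019).

\end{thebibliography}
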